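# Componentwise linear edge ideals of weighted oriented graphs

Fix an arbitrary field $\mathbb K$ and a polynomial ring $R$ over $\mathbb K$ whose variables are the vertices of a graph. An edge ideal encodes the graph by one monomial per edge. We compare three properties of such ideals: one homological (componentwise linearity), one about orderings of generators (linear quotients), one recursive (vertex splittability). We start with unweighted graphs, where the comparison is easy, and then put weights on the heads of directed edges.

## 1. All weights equal to 1: graphs with chordal complement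

For a finite simple graph $G$ the **edge ideal** is $I(G)=(xy:\{x,y\}\in E(G))\subseteq R$. For a monomial ideal $I$ we write $G(I)$ for its minimal monomial generating set, $\beta_{i,j}(I)=\dim_{\mathbb K}\mathrm{Tor}_i(I,\mathbb K)_j$ for the graded Betti numbers, and $\beta_{i,\alpha}(I)$ for the multigraded ones.

**Definition (linear resolution).** An ideal generated in a single degree $d$ has a linear resolution if $\beta_{i,j}=0$ for all $j\ne i+d$.

**Definition (linear quotients).** $I$ has linear quotients if $G(I)$ can be ordered $u_1,\dots,u_m$ so that for each $i=2,\dots,m$ the ideal $(u_1,\dots,u_{i-1}):u_i$ is generated by a subset of the variables.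

For monomials put $u:v=u/\gcd(u,v)$; then $(u_1,\dots,u_{i-1}):u_i$ is generated by the $u_l:u_i$ with $l<i$. For example $(ab,bc)$ has linear quotients, since $ab:bc=a$, and $(ab,cd)$ has not, since $ab:cd=ab$ and $cd:ab=cd$.

**Definition (vertex splittable).** (i) If $u$ is a monomial, then $(u)$ is vertex splittable, and so are $0$ and $R$. (ii) $I$ is vertex splittable if there are a variable $x$ and vertex splittable ideals $I_1,I_2$ with $I=xI_1+I_2$, $I_2\subseteq I_1$, and $G(I)$ the disjoint union of $G(xI_1)$ and $G(I_2)$.

For example $(y_1,\dots,y_r)=y_1R+(y_2,\dots,y_r)$ is vertex splittable by induction, hence so is $x(y_1,\dots,y_r)+0$. The definition does not forbid generators of $I_2$ divisible by $x$: in $(x^2,xy)=x\cdot(x)+(xy)$ we have $(xy)\subseteq(x)$, so this is a legal split. We have to watch for this.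

A graph is **chordal** if it has no induced cycle of length at least $4$. A vertex is **simplicial** if its neighbors form a clique. Dirac's theorem says that a chordal graph is complete or has two nonadjacent simplicial vertices. Write $\Gamma^c$ for the complement of $\Gamma$, and call $\Gamma$ *co-chordal* if $\Gamma^c$ is chordal. The neighbors of $x$ in $\Gamma^c$ are the vertices outside $\{x\}\cup N_\Gamma(x)$, so

$$x \text{ is simplicial in } \Gamma^c\iff \text{every edge of } \Gamma \text{ not containing } x \text{ meets } N_\Gamma(x). \tag{1}$$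

**Proposition 1.** For a simple graph $G$ the following are equivalent: (a) $I(G)$ has a linear resolution; (b) $I(G)$ has linear quotients; (c) $I(G)$ is vertex splittable; (d) $G^c$ is chordal.

We prove (c)⇒(b)⇒(a)⇒(d)⇒(c). The first two implications come from lemmas that we state in the generality needed later.

### From splittings to orderings

Let $\mathcal P$ be the class of monomial ideals $L$ such that whenever $g\neq h$ in $G(L)$ are both divisible by a variable $x$, there is a variable $t\ne x$ with $t\mid g$ and $t\nmid h$. If every generator has exactly two variables in its support and distinct generators have distinct supports, then the ideal is in $\mathcal P$: if the supports are $\{x,y\}\neq\{x,z\}$, take $t=y$.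

**Lemma 2.** A vertex splittable ideal $L\in\mathcal P$ has linear quotients.

*Proof.* We induct on the number of recursion steps. Principal ideals, $0$ and $R$ are clear. Let $L=xL_1+L_2$ as in (ii).

**Step 1: no $v\in G(L_2)$ is divisible by $x$.** This removes the nuisance noted above. Suppose $x\mid v$. Since $v\in L_1$, some $u\in G(L_1)$ divides $v$. Put $g=xu\in G(xL_1)\subseteq G(L)$. Then $g\ne v$ because the union is disjoint. Both are divisible by $x$, so there is $t\ne x$ with $t\mid g$, $t\nmid v$. But then $t\mid u\mid v$, a contradiction.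

**Step 2: $L_1,L_2\in\mathcal P$.** This makes the induction hypothesis available. For $L_2$ it holds since $G(L_2)\subseteq G(L)$. For $L_1$, let $g/x\neq h/x$ in $G(L_1)$ (with $g,h\in G(xL_1)\subseteq G(L)$) both be divisible by a variable $y$. As $x$ divides $g$ and $h$, there is $t\neq x$ with $t\mid g$, $t\nmid h$. Since $y\mid h$, we have $t\ne y$. Since $t\ne x$, also $t\mid g/x$ and $t\nmid h/x$.

**Step 3: concatenate the orders.** Take linear quotient orders $u_1,\dots,u_r$ of $G(L_1)$ and $v_1,\dots,v_s$ of $G(L_2)$, and order $G(L)$ as $xu_1,\dots,xu_r,v_1,\dots,v_s$. Then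
$$(xu_1,\dots,xu_{i-1}):xu_i=(u_1,\dots,u_{i-1}):u_i, \tag{2}$$
$$(xL_1+(v_1,\dots,v_{j-1})):v_j=(x)+\big((v_1,\dots,v_{j-1}):v_j\big). \tag{3}$$
For (3), colon by a monomial is additive on monomial ideals, so we only need $xL_1:v_j=(x)$. It contains $x$ because $v_j\in L_1$, and each $xu:v_j$ is divisible by $x$ because $x\nmid v_j$. All these ideals are generated by variables. $\square$

### From orderings to Betti numbers

**Lemma 3.** Let $u_1,\dots,u_m$ be a linear quotient order of $I$ with $\deg u_1\le\dots\le\deg u_m$, and let $n_j$ be the number of variables generating $(u_1,\dots,u_{j-1}):u_j$ (so $n_1=0$). Then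
$$\beta_{i,i+e}(I)=\sum_{\deg u_j=e}\binom{n_j}{i}. \tag{4}$$

*Proof.* If some $u_j$ has degree $0$, then $I=R$ and the formula is clear. Otherwise we add generators one at a time. Let $L=(u_1,\dots,u_{j-1})$, $Q=L:u_j$, and consider
$$0\to (R/Q)(-\deg u_j)\to R/L\to R/(L+(u_j))\to 0 .$$
By the Koszul complex, $\mathrm{Tor}_i$ of the first term has dimension $\binom{n_j}{i}$ and lives in degree $\deg u_j+i$. By induction, for $i\ge1$, $\mathrm{Tor}_i(R/L,\mathbb K)$ lives in degrees $\deg u_k+i-1$ with $k<j$, hence in degrees at most $\deg u_j+i-1$; and $\mathrm{Tor}_0(R/L,\mathbb K)$ lives in degree $0<\deg u_j$. So the first map induces zero on all $\mathrm{Tor}_i$. Hence for $i\ge1$ we have $\beta_i(R/(L+(u_j)))=\beta_i(R/L)+\binom{n_j}{i-1}$, and the new part is in degree $\deg u_j+i-1$. This continues the induction, and since $\beta_{i}(I)=\beta_{i+1}(R/I)$ with the same degrees, it gives (4). $\square$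

### Detecting nonlinear syzygies

For a multidegree $\alpha$ let $K^\alpha(J)$ be the simplicial complex of all squarefree $\tau$ with $x^{\alpha-\tau}\in J$ (in particular $\tau\le\alpha$). By Miller–Sturmfels, *Combinatorial Commutative Algebra*, Thm 1.34,
$$\beta_{i,\alpha}(J)=\dim\tilde H_{i-1}(K^\alpha(J);\mathbb K). \tag{5}$$
Hence $\beta_{i,\alpha}(J)$ depends only on the generators of $J$ that divide $x^\alpha$: if a generator divides $x^{\alpha-\tau}$, it divides $x^\alpha$. We use two cases.

*Two generators.* If exactly two minimal generators $f,g$ of $J$ divide $x^\alpha=\mathrm{lcm}(f,g)$, then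
$$\beta_{1,\alpha}(J)=1. \tag{6}$$
Indeed, let $A$ be the set of variables whose exponent in $f$ is smaller than in $x^\alpha$, and $B$ the same for $g$. The faces $\tau$ with $f\mid x^{\alpha-\tau}$ are the subsets of $A$, those with $g\mid x^{\alpha-\tau}$ are the subsets of $B$. We have $A\cap B=\emptyset$ because $x^\alpha$ is the lcm, and both are nonempty because neither of $f,g$ divides the other. So $K^\alpha(J)$ is a disjoint union of two simplices.

*Complements of cycles.* Let $m\ge4$, let $C_m$ be the $m$-cycle, and $\mathbf 1=(1,\dots,1)$. The independence complex of $C_m^c$ is the circle $C_m$, so by Hochster's formula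
$$\beta_{m-3,\mathbf 1}(I(C_m^c))=\dim\tilde H_1(C_m;\mathbb K)=1 . \tag{7}$$
For $m=4$ this is the syzygy of degree $4$ of $(ab,cd)$.

*Proof of Proposition 1.* (c)⇒(b) is Lemma 2, as $I(G)\in\mathcal P$. (b)⇒(a) is Lemma 3 with all degrees equal to $2$.

(a)⇒(d). Suppose $G^c$ has an induced cycle on a vertex set $U$, $|U|=m\ge4$. Put $x^\alpha=\prod_{v\in U}v$. The generators dividing $x^\alpha$ are those of $I(G[U])\cong I(C_m^c)$, so $\beta_{m-3,\alpha}(I(G))=1$ by (7). But $|\alpha|-(m-3)=3>2$, so the resolution is not linear.

(d)⇒(c). We induct on the number of vertices. If $G$ has no edge, $I(G)=0$. Otherwise $G^c$ is not complete, so by Dirac's theorem it has two simplicial vertices $x,x'$ that are not adjacent in $G^c$. Thus $\{x,x'\}\in E(G)$ and $N_G(x)\ne\emptyset$. Write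
$$I(G)=x\,(y:y\in N_G(x))+I(G\setminus x).$$
By (1) every edge avoiding $x$ meets $N_G(x)$, which says $I(G\setminus x)\subseteq(N_G(x))$. The first ideal is generated by variables, the second is vertex splittable by induction, and the generating sets are disjoint. $\square$

The engine is the last step: *a vertex $x$ such that every edge avoiding $x$ meets the neighborhood of $x$*. What happens to it when the generators are no longer squarefree?

## 2. Weights at the heads

**Definition (weighted oriented graph).** $D=(V(D),E(D),w)$ consists of a vertex set, a set of directed edges $(x,y)$ (from $x$ towards $y$) and a weight function $w:V(D)\to\mathbb Z_{>0}$. There are no loops or multiple edges, and at most one of $(x,y),(y,x)$ is an edge. The underlying simple graph is $G$. The edge ideal is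
$$I(D)=\big(u\,v^{w(v)}:(u,v)\in E(D)\big).$$

Distinct edges have distinct two-element supports, so the edge monomials are exactly $G(I(D))$, and $I(D)\in\mathcal P$. Generators may have different degrees, so linear resolutions are replaced by the following.

**Definition (componentwise linear).** $I_{\langle d\rangle}$ is the ideal generated by all homogeneous elements of degree $d$ in $I$. The ideal $I$ is componentwise linear if $I_{\langle d\rangle}$ has a linear resolution for every $d\ge0$.

For a monomial ideal $I$ let $I_{\le k}$ be generated by the elements of $G(I)$ of degree at most $k$. For $I=(ab,bc^2)$ we have $I_{\langle2\rangle}=I_{\le2}=(ab)$, while $I_{\langle3\rangle}$ is generated by $bc^2$ and all multiples of $ab$ of degree $3$. The ideals $I_{\le k}$ have far fewer generators, and they suffice: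

**Lemma 4.** A monomial ideal $I$ is componentwise linear if and only if
$$\beta_{i,j}(I_{\le k})=0\quad\text{for all } k\ge 0,\ i\ge 0 \text{ and } j>i+k . \tag{8}$$

*Proof.* A homogeneous element of degree $k$ in $I$ lies in $I_{\le k}$, and $I_{\le k}$ is generated in degrees at most $k$, so $I_{\langle k\rangle}$ is the part of $I_{\le k}$ in degrees at least $k$. Put $N=I_{\le k}/I_{\langle k\rangle}$. It lives in degrees at most $k-1$ and has finite length. Computing $\mathrm{Tor}_i(N,\mathbb K)$ by the Koszul complex, whose $i$-th term is a sum of copies of $N(-i)$, we see that it lives in degrees at most $i+k-1$. In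
$$\mathrm{Tor}_{i+1}(N)_j\to\mathrm{Tor}_i(I_{\langle k\rangle})_j\to\mathrm{Tor}_i(I_{\le k})_j\to\mathrm{Tor}_i(N)_j$$
the two outer terms vanish for $j>i+k$. So the two middle terms vanish together for $j>i+k$. For $j<i+k$, $\mathrm{Tor}_i(I_{\langle k\rangle})_j=0$ because $I_{\langle k\rangle}$ is generated in degree $k$. $\square$

For an ideal generated in degree $2$, such as $I(G)$, we have $I_{\le k}=I$ for $k\ge2$ and $I_{\le k}=0$ otherwise, so it is componentwise linear exactly when it has a linear resolution.

The conjecture of Manohar Kumar, Ramakrishna Nanduri and Kamalesh Saha, "Componentwise linearity of edge ideals of weighted oriented graphs", arXiv:2309.16810 (2023), says that for every weighted oriented graph $D$ the following are equivalent: (1) $I(D)$ is componentwise linear; (2) $I(D)$ has linear quotients; (3) $I(D)$ is vertex splittable. We prove this and describe the graphs.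

### Two edges, then three

Call an edge $(u,v)$ **trivial** if $w(v)=1$ and **nontrivial** if $w(v)\ge2$. Let $D$ have exactly two edges, with monomials $f,g$, $\deg f\le\deg g=k$. The ideals $I_{\le j}$ with $j<k$ are zero or principal. For $j\ge k$ we have $I_{\le j}=I$, or, when $\deg f=\deg g$, again $I$; its only first syzygy has degree $\deg\mathrm{lcm}(f,g)=k+\deg(f:g)$. By Lemma 4, $I$ is componentwise linear if and only if $f:g$ is a variable.

* Disjoint edges: $f:g=f$, never a variable.
* $c\to d$ and $c\to d'$ with $w(d')\le w(d)$: $f:g=d'^{\,w(d')}$, a variable unless both edges are nontrivial.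
* $c\to d\leftarrow c'$: $f:g$ is $c$ or $c'$, always a variable.
* $a\to b\to c$ with $p=w(b)$, $q=w(c)$: if $p\le q$ we may take $f=ab^p$, so $f:g=ab^{p-1}$; if $p>q$, then $f:g=c^q$. A variable unless both edges are nontrivial.

So two nontrivial edges with a common tail, or in a row, are bad. A third edge can repair the second situation: take $a\to b\to c\to a$ with $w(b)=w(c)=2$, $w(a)=1$. Then $I(D)=(ca,ab^2,bc^2)$, and this order has linear quotients: $ca:ab^2=c$ and $(ca,ab^2):bc^2=(a,ab)=(a)$. It is also split by $a$: $I(D)=a(c,b^2)+(bc^2)$ with $bc^2\in(c,b^2)$.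

### Notation and statements

* $H$ is the graph on $V(D)$ of (undirected) trivial edges. We write $\{u,v\}\in H$ for "is an edge of $H$".
* $V^+$ is the set of heads of nontrivial edges, and $W=V(D)\setminus V^+$.
* For $d\in V^+$: $C_d=\{c:(c,d)\in E(D)\}\ne\emptyset$ and $Y_d=\{y:(d,y)\in E(D),\ w(y)=1\}$.
* For $P\subseteq V^+$, $H_P$ is $H$ together with all pairs $\{c,d\}$, $d\in P$, $c\in C_d$. Write $H_d=H_{\{d\}}$.

The head of a trivial edge has weight $1$. Since $w(d)\ge2$ for $d\in V^+$, a trivial edge at $d$ has its other end as head. Hence $Y_d=N_H(d)$, $Y_d\subseteq W$, and $V^+$ is independent in $H$. Also $H_\emptyset=H$ and $H_{V^+}=G$. In the triangle above, $H$ is the single edge $\{a,c\}$, $V^+=\{b,c\}$, $W=\{a\}$, $C_b=\{a\}$, $C_c=\{b\}$, $Y_c=\{a\}$, $Y_b=\emptyset$.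

The conditions are:

* (C1) $H^c$ is chordal.
* (C2) Each vertex is the tail of at most one nontrivial edge.
* (C3) If $(a,b),(b,c)$ are nontrivial edges, then $(c,a)\in E(D)$ and $w(a)=1$.
* (C4) For each $d\in V^+$, $H_d^c$ is chordal.
* (C5) If $(c,d),(c',d')$ are nontrivial and $\{c,d\}\cap\{c',d'\}=\emptyset$, then at least one of $\{c,d'\},\{c',d\},\{c,c'\}$ is an edge of $H$.

**Theorem A.** For a weighted oriented graph $D$, over every field, the following are equivalent: (1) $I(D)$ is componentwise linear; (2) $I(D)$ has linear quotients; (3) $I(D)$ is vertex splittable; (4) (C1)–(C5) hold.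

**Theorem B.** (1)–(4) are also equivalent to: (5) $G$ and $H$ are co-chordal and (C2), (C3) hold.

**Theorem C.** If these hold, then $\beta_i(I(D))=\beta_i(I(G))$ for all $i$; in particular the projective dimensions agree.

In particular the conjecture is true, and the answer depends neither on $\mathbb K$ nor on the actual values of the weights that are at least $2$. For Theorem A we prove (3)⇒(2)⇒(1)⇒(4)⇒(3). The implication (3)⇒(2) is Lemma 2, because $I(D)\in\mathcal P$.

## 3. Linear quotients with generators of mixed degrees

Lemma 3 needs nondecreasing degrees, but the order from a splitting may put $xz^{w(z)}$ before a quadric. We show that sorting by degree changes no colon ideal. The implication (2)⇒(1) is known (Soleyman Jahan–Zheng); the proof below will be used again for Theorem C.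

**Lemma 5.** Let $u_1,\dots,u_m$ be a linear quotient order of $I$, and let $Q_i=(u_1,\dots,u_{i-1}):u_i$ be generated by $n_i$ variables. Reorder stably by nondecreasing degree. Then the colon ideal at each $u_i$ is still $Q_i$. Consequently (4) holds with these $n_j$, and $I$ is componentwise linear.

*Proof.* **Step 1: the new colon contains $Q_i$.** A variable in $Q_i$ equals $u_l:u_i$ for some $l<i$, since no $u_l:u_i$ is $1$. As $u_i\nmid u_l$, the gcd of $u_l$ and $u_i$ has degree at most $\deg u_i-1$, so $\deg u_l\le\deg u_i$. By stability $u_l$ still precedes $u_i$.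

**Step 2: the new colon is contained in $Q_i$.** Let $u_k$ precede $u_i$ in the new order. If $k<i$, then $u_k:u_i\in Q_i$. If $k>i$, then $\deg u_k<\deg u_i$, and we show $u_k:u_i\in Q_i$ by induction on $k$. Since $i<k$, $u_i:u_k\in Q_k$, so there is $l<k$ such that $u_l:u_k=x$ is a variable dividing $u_i:u_k$. As in Step 1, $\deg u_l\le\deg u_k<\deg u_i$, so $l\neq i$. From $u_l:u_k=x$ we get $u_l\mid xu_k$ and $\deg_xu_l=\deg_xu_k+1$, and $x\mid u_i:u_k$ gives $\deg_xu_k+1\le\deg_xu_i$. So $x$ does not divide $u_l:u_i$, and for every other variable $y$ we have $\deg_yu_l\le\deg_yu_k$. Hence $u_l:u_i$ divides $u_k:u_i$. If $l<i$, then $u_l:u_i\in Q_i$. If $l>i$, the induction hypothesis applies to $u_l$, because $i<l<k$ and $\deg u_l<\deg u_i$. Either way $u_k:u_i\in Q_i$.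

**Step 3: componentwise linearity.** The new order is a linear quotient order with nondecreasing degrees, so (4) holds by Lemma 3. In it, $I_{\le k}$ is generated by an initial segment. By (4) applied to $I_{\le k}$, $\beta_{i,j}(I_{\le k})\ne0$ only if $j-i$ is the degree of a generator of $I_{\le k}$, so $j\le i+k$. Lemma 4 finishes the proof. $\square$

This gives (2)⇒(1).

## 4. Multidegrees that force (C1)–(C5)

For (1)⇒(4) we take a failure of a condition, find a $k$ and an $\alpha$ for which few generators of $I_{\le k}$ divide $x^\alpha$, and contradict (8). One graph-theoretic fact is needed for (C4), and later again.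

**Lemma 6.** Let $\Delta$ be a chordal graph whose vertices are $v$ and those of an induced path $p_1,\dots,p_k$, with $v$ adjacent to $p_1$ and $p_k$. Then $v$ is adjacent to all $p_i$.

*Proof.* If $v$ is not adjacent to $p_i$, take $s<i<t$ closest to $i$ with $p_s,p_t$ adjacent to $v$. Then $v,p_s,p_{s+1},\dots,p_t$ is an induced cycle of length $t-s+2\ge4$, a contradiction. $\square$

**Proposition 7.** If $I=I(D)$ is componentwise linear, then (C1)–(C5) hold.

*Proof.* The order of the steps matters: later ones use earlier ones.

**Step (C1).** The ideal $I_{\le2}$ sees only trivial edges. If $H^c$ had an induced cycle on $U$, $|U|=m\ge4$, let $x^\alpha=\prod_{v\in U}v$. As in Proposition 1, $\beta_{m-3,\alpha}(I_{\le2})=1$ and $|\alpha|-(m-3)=3>2$, contradicting (8).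

**Step (C2).** We show that two nontrivial edges with a common tail cannot be repaired. Suppose $(c,d),(c,d')$ are nontrivial, $d\ne d'$, $q=w(d)\ge r=w(d')\ge2$. Let $J=I_{\le q+1}$ and $x^\alpha=cd^qd'^{\,r}$. The generators of $J$ dividing $x^\alpha$ are $cd^q$, $cd'^{\,r}$ and, if $d,d'$ are adjacent, $d'd^q$ or $dd'^{\,r}$. In $K^\alpha(J)$, $\{d\}$ is a face because $cd'^{\,r}\mid cd^{q-1}d'^{\,r}$, and $\{d'\}$ is a face because $cd^q\mid cd^qd'^{\,r-1}$. The set $\{d,d'\}$ is not a face, since none of the four monomials divides $cd^{q-1}d'^{\,r-1}$.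

* If $(d',d)\in E(D)$, then $d^{q-1}d'^{\,r}\notin J$, so $\{c,d\}$ is not a face and $d$ is an isolated point.
* If $(d,d')\in E(D)$, then $d^qd'^{\,r-1}\notin J$, so $\{c,d'\}$ is not a face and $d'$ is an isolated point.
* Otherwise $d^qd'^{\,r}\notin J$, so $c$ is not a vertex, and $K^\alpha(J)$ is two points.

So $K^\alpha(J)$ is disconnected and $\beta_{1,\alpha}(J)\neq0$ by (5). But $|\alpha|=1+q+r>1+(q+1)$, contradicting (8).

**Step (C3).** We show that the triangle repair is the only one. Let $(a,b),(b,c)$ be nontrivial, $p=w(b)$, $q=w(c)$, $m=\max(p,q)$, $J=I_{\le m+1}$, $x^\alpha=ab^pc^q$. By (C2), $(a,c)\notin E(D)$. If (C3) failed here, then either $a,c$ are not adjacent, or $(c,a)\in E(D)$ with $w(a)\ge2$, and then $ca^{w(a)}\nmid x^\alpha$. So only $ab^p$ and $bc^q$ divide $x^\alpha$, which is their lcm. By (6), $\beta_{1,\alpha}(J)=1$, with $|\alpha|=1+p+q\ge m+3>1+(m+1)$, contradicting (8).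

**Step (C5).** We treat two disjoint nontrivial edges in the same way. Let $(c,d),(c',d')$ be as in (C5), with $q=w(d)\ge r=w(d')$ (the condition is symmetric), and suppose none of the three pairs is in $H$. Put $J=I_{\le q+1}$, $x^\alpha=cc'd^qd'^{\,r}$. We check all remaining pairs.

* $\{c,c'\}$ is not an edge: it would be nontrivial, hence a second nontrivial edge with tail $c$ or with tail $c'$ (as $c'\ne d$, $c\ne d'$), against (C2).
* $\{c,d'\}$: an edge $(c,d')$ violates (C2). An edge $(d',c)$ is nontrivial, so $w(c)\ge2$ and its monomial does not divide $x^\alpha$. The same argument covers $\{c',d\}$.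
* $\{d,d'\}$ is not an edge: if $(d,d')\in E(D)$, then (C3) for $(c,d),(d,d')$ gives $(d',c)\in E(D)$, $w(c)=1$, so $\{c,d'\}\in H$, a contradiction. If $(d',d)\in E(D)$, then likewise $\{c',d\}\in H$.

So only $cd^q$ and $c'd'^{\,r}$ divide $x^\alpha$, their lcm, and $\beta_{1,\alpha}(J)=1$ with $|\alpha|=2+q+r>1+(q+1)$, contradicting (8).

**Step (C4).** We detect induced cycles through one vertex $d\in V^+$ by giving $d$ the exponent $w(d)$. Suppose $H_d^c$ has an induced cycle on $U$ with $|U|=m\ge4$. If $d\notin U$, then $H_d[U]=H[U]$, against (C1). So the cycle is $(d,y_1,\dots,y_{m-1})$. I claim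
$$y_i\in C_d\ (2\le i\le m-2),\qquad y_1,y_{m-1}\notin C_d\cup Y_d . \tag{9}$$
The second part holds because $y_1,y_{m-1}$ are not adjacent to $d$ in $H_d$. For the first, $H^c[U]$ is the cycle plus the chords $\{d,y_i\}$ with $y_i\in C_d$. In it $y_1,\dots,y_{m-1}$ is still an induced path, and $d$ is adjacent to both ends. By (C1) and Lemma 6, $d$ is adjacent in $H^c$ to all $y_i$. For $2\le i\le m-2$ this adjacency is a chord, so $y_i\in C_d$.

Let $q=w(d)$, $J=I_{\le q+1}$, $x^\alpha=d^q\prod_iy_i$. Which generators of $J$ divide $x^\alpha$? Those of the trivial edges inside $U$, and none of these contains $d$, by (9); and the $y_id^q$ with $y_i\in C_d$. Any other nontrivial edge inside $U$ has some $y_j$ as head, with exponent at least $2$, and does not divide $x^\alpha$. For squarefree $\tau$ supported on $U$, the generator $y_id^q$ divides $x^{\alpha-\tau}$ if and only if $d,y_i\notin\tau$, and $y_iy_j$ divides it if and only if $y_i,y_j\notin\tau$. These are the conditions for $y_id$ and $y_iy_j$ to divide $\prod_{v\in U\setminus\tau}v$. So $K^\alpha(J)=K^{\mathbf 1}(I(H_d[U]))$, and $H_d[U]\cong C_m^c$.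 By (5) and (7), $\beta_{m-3,\alpha}(J)=1$. But $|\alpha|-(m-3)=(q+m-1)-(m-3)=q+2>q+1$, contradicting (8). $\square$

## 5. A vertex simplicial in two complements at once

For (4)⇒(3) we try the engine of Section 1: split off a vertex. Choose $x\in W$, so that $x$ occurs in generators only to the first power. Under (C2) there is at most one nontrivial edge $(x,z)$. Then $I(D)=xI_1+I_2$ with
$$I_1=(y:y\in N_H(x))+(z^{w(z)}),\qquad I_2=I(D\setminus x), \tag{10}$$
where the last term of $I_1$ is present only if $z$ exists. The containment $I_2\subseteq I_1$ says: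
$$\text{every edge of } D \text{ not containing } x \text{ meets } N_H(x) \text{ or has head } z,\ (x,z) \text{ nontrivial}. \tag{11}$$

The first thing to try is a simplicial vertex of $G^c$ or of $H^c$. Neither is enough.

* $x\to z\to y$ with $w(z)=2$, $w(x)=w(y)=1$: $I(D)=(xz^2,zy)$. In $G^c$ the vertex $x$ is simplicial. But $I_1=(z^2)$ and $I_2=(zy)\not\subseteq(z^2)$. The edge $(z,y)$ meets $z$ at its tail, where a power of $z$ is missing. The vertex $y$ works: $I(D)=y(z)+(xz^2)$.
* $x\leftarrow y\to x'\to d$ with $w(d)=2$, all other weights $1$: $I(D)=(xy,x'y,x'd^2)$. The vertex $x$ is simplicial in $H^c$, since $N_H(x)=\{y\}$ and the other trivial edge contains $y$. But $x'd^2\notin(y)$. The vertex $x'$ works: $I(D)=x'(y,d^2)+(xy)$ with $xy\in(y,d^2)$.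

**Lemma 8.** Assume (C2) and (C3), and let $x\in W$. Then (11) holds if and only if $x$ is simplicial in both $H^c$ and $G^c$.

*Proof.* Since $x\in W$, $N_G(x)$ is $N_H(x)$ together with $z$ if $z$ exists. Assume (11). Every edge avoiding $x$ meets $N_G(x)$, so $x$ is simplicial in $G^c$ by (1). A trivial edge cannot have head $z$, as $w(z)\ge2$, so trivial edges avoiding $x$ meet $N_H(x)$, and $x$ is simplicial in $H^c$. Conversely, let $x$ be simplicial in both. Trivial edges avoiding $x$ meet $N_H(x)$. A nontrivial edge $e$ avoiding $x$ meets $N_G(x)$. If it misses $N_H(x)$, it contains $z$; if $z$ were its tail, $e=(z,v)$, then (C3) for $(x,z),(z,v)$ gives $\{v,x\}\in H$, so $e$ meets $N_H(x)$, a contradiction. So its head is $z$. $\square$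

Here Dirac's theorem alone stops helping: it gives simplicial vertices of $H^c$ and of $G^c$ separately, and the examples show that a vertex can be one without being the other. We need to control *where* the simplicial vertex lies.

The way past this has two ingredients. First, a nontrivial edge whose head is in $N_H(x)$ is harmless in (11). So we look for $x$ among the common $H$-neighbors of as large a set $T\subseteq V^+$ as possible. Second, the common $H$-neighbors of $T$ are the vertices with no $H^c$-neighbor in $T$, and $T$ is a clique of $H^c$. So we want a simplicial vertex that sees nothing of a given clique, in a graph $H_P^c$ lying between $G^c$ and $H^c$, with $P$ chosen to suit the heads outside $T$.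

## 6. Steering simplicial vertices, and chordality of $H_P^c$

**Lemma 9.** Let $\Gamma$ be chordal, $S$ a nonempty clique, and $Z$ the set of vertices outside $S$ without neighbors in $S$. If $Z\neq\emptyset$, then $Z$ contains a simplicial vertex of $\Gamma$.

*Proof.* Let $M$ be the vertex set of a component of $\Gamma[Z]$ and $N$ the set of vertices outside $M$ with a neighbor in $M$. A vertex of $N$ is not in $Z$ (else it would be in $M$) and not in $S$ (vertices of $Z$ have no neighbors in $S$), so it has a neighbor in $S$.

**Step 1: $N$ is a clique.** Suppose $u,v\in N$ are nonadjacent. Take a shortest $u$–$v$ path with interior in $M$, which exists as $M$ is connected, and a shortest one with interior in $S$, which exists as $S$ is a clique. Each is induced and has an interior vertex, and there are no edges between $M$ and $S$. Together they form an induced cycle of length at least $4$, a contradiction.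

**Step 2: find the vertex.** The graph $\Gamma[M\cup N]$ is chordal. If it is complete, any vertex of $M$ is simplicial in it. Otherwise Dirac's theorem gives two nonadjacent simplicial vertices; since $N$ is a clique, one of them is in $M$. All $\Gamma$-neighbors of a vertex of $M$ lie in $M\cup N$, so it is simplicial in $\Gamma$. $\square$

The condition (C4) gives chordality of $H_P^c$ only for one-element $P$. The next lemma says that (C2) and (C5) combine these.

**Lemma 10.** Assume (C1)–(C5), and let $P\subseteq V^+$ be such that no edge of $D$ joins two vertices of $P$. Then $H_P^c$ is chordal.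

*Proof.* Let $U$ be the vertex set of an induced cycle of length at least $4$ in $H_P^c$. The set $P$ is independent in $H$, and by hypothesis no added pair lies in $P$, so $P$ is a clique in $H_P^c$. Hence $|U\cap P|\le2$, and two such vertices are consecutive on the cycle.

If $U\cap P=\emptyset$, then $H_P[U]=H[U]$, against (C1). If $U\cap P=\{d\}$, then $H_P[U]=H_d[U]$, against (C4).

Let $U\cap P=\{d,d'\}$ and let the cycle be $(d,d',u_1,\dots,u_s)$, $s\ge2$. Then $H_d^c[U]$ is the cycle plus the chords $\{d',u\}$ with $u\in C_{d'}\cap U$ (here $u\ne d$, as $d,d'$ are not joined in $D$). All chords contain $d'$, so $u_1,\dots,u_s,d$ is an induced path in $H_d^c[U]$, and $d'$ is adjacent to both ends. By (C4) and Lemma 6, $d'$ is adjacent to all of it, so $u_2,\dots,u_s\in C_{d'}$. Exchanging roles, in $H_{d'}^c[U]$ the vertex $d$ is adjacent to the ends of the induced path $d',u_1,\dots,u_s$, so $u_1,\dots,u_{s-1}\in C_d$.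

If $s\ge3$, then $u_2\in C_d\cap C_{d'}$ is the tail of two nontrivial edges, against (C2). If $s=2$, then $(u_1,d),(u_2,d')$ are disjoint nontrivial edges, and (C5) puts $\{u_1,d'\}$, $\{u_2,d\}$ or $\{u_1,u_2\}$ in $H$. But all three pairs are consecutive on the cycle, hence not in $H_P\supseteq H$, a contradiction. $\square$

## 7. The splitting vertex

**Lemma 11.** Assume (C1)–(C5) and $E(D)\ne\emptyset$. There is a non-isolated vertex $x\in W$ satisfying (11).

*Proof.* If $V^+=\emptyset$, then $G=H$ and $W=V(D)$. Take a non-isolated $u$ and apply Lemma 9 to $H^c$ and $S=\{u\}$; here $Z=N_H(u)\ne\emptyset$. We get $x\in N_H(u)$ simplicial in $H^c$, and (1) is (11). From now on $V^+\ne\emptyset$.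

**Step 1: all edges of $D$ inside $V^+$ have the same head.** This keeps $V^+$ almost free of edges. Such edges are nontrivial. Let $(a,b),(a',b')$ be two of them with $b\ne b'$. If $a=a'$, (C2) fails. If $b=a'$, (C3) for $(a,b),(b,b')$ gives $w(a)=1$, impossible as $a\in V^+$; if $b'=a$, likewise $w(a')=1$, impossible. Otherwise the edges are disjoint and (C5) gives an edge of $H$ inside $V^+$, which is independent in $H$. If edges inside $V^+$ exist, call the common head $b$.

**Step 2: if $b$ exists, then $Y_b\ne\emptyset$.** We need this to be allowed to put $b$ into $T$. Take $(a,b)$ with $a\in V^+$, and $c\in C_a$. Then (C3) for $(c,a),(a,b)$ gives $(b,c)\in E(D)$ and $w(c)=1$, so $c\in Y_b$.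

**Step 3: choose $T$.** For $T\subseteq V^+$ let
$$Z_T=\{z\in W: z\in Y_d \text{ for all } d\in T\}.$$
Choose $T$ maximal under inclusion with $Z_T\ne\emptyset$, subject to $b\in T$ if $b$ exists. This is possible: if $b$ exists, $Z_{\{b\}}=Y_b\ne\emptyset$ by Step 2 (recall $Y_b\subseteq W$); if not, $\emptyset\neq C_d\subseteq W=Z_\emptyset$ for any $d\in V^+$. Put $Z=Z_T$. By maximality
$$Z\cap Y_d=\emptyset\quad\text{for every } d\in V^+\setminus T. \tag{12}$$
If $T=\emptyset$, then $b$ does not exist, so all $C_d\subseteq W=Z$, and by (12) all $Y_d=\emptyset$. The two cases below ask whether some vertex of $Z$ is a tail into a head outside $T$.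

**Case 1: $Z\cap C_{d'}\ne\emptyset$ for some $d'\in V^+\setminus T$.** Here $d'$ will be $z$, so we work in $\Gamma=H_{d'}^c$, chordal by (C4), with $S=T\cup\{d'\}$.

**Step 4: locate $x$.** An edge $(t,d')$ with $t\in T$ lies inside $V^+$ and would force $d'=b\in T$, so there is none. Hence $S$ is independent in $H_{d'}$, that is, a clique of $\Gamma$, and $N_{H_{d'}}(d)=Y_d$ for $d\in T$, while $N_{H_{d'}}(d')=Y_{d'}\cup C_{d'}$. The vertices outside $S$ with no $\Gamma$-neighbor in $S$ are those in all $Y_d$, $d\in T$, and in $Y_{d'}\cup C_{d'}$. If $T\ne\emptyset$, membership in the $Y_d$ already puts them in $W$, so they form $Z\cap(Y_{d'}\cup C_{d'})=Z\cap C_{d'}$ by (12). If $T=\emptyset$, they form $C_{d'}=Z\cap C_{d'}$, because then $Y_{d'}=\emptyset$ and $C_{d'}\subseteq W=Z$. This set is nonempty, so Lemma 9 gives $x\in Z\cap C_{d'}$ simplicial in $\Gamma$. So $x\in W$, $(x,d')$ is nontrivial (hence $x$ is not isolated), and $N_{H_{d'}}(x)=N_H(x)\cup\{d'\}$.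

**Step 5: $Y_{d'}\subseteq N_H(x)$.** This handles trivial edges with tail $d'$, the trouble in the first example of Section 5. Let $y\in Y_{d'}$; then $y\ne x$ by (12). Suppose $\{x,y\}\notin H$. For each $d\in T$, $\{d,x\}$ and $\{d',y\}$ are disjoint edges of $H$, and $\{d,d'\},\{d',x\},\{x,y\}\notin H$. Since $H^c$ has no induced $4$-cycle, $H$ has no two disjoint edges without a connecting edge, so $\{d,y\}\in H$. Thus $y\in Z_{T\cup\{d'\}}$ (for $T=\emptyset$ directly), against maximality.

**Step 6: (11) holds with $z=d'$.** Let $e\not\ni x$ be an edge of $D$ not meeting $N_H(x)$. We show that its head is $d'$.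

* Suppose $e$ is trivial. By (1) for $\Gamma^c=H_{d'}$, $e$ meets $N_H(x)\cup\{d'\}$, so $e=\{d',y\}$ with $y\in Y_{d'}\subseteq N_H(x)$ by Step 5, a contradiction.
* Suppose $e=(c,d)$ is nontrivial with $d\ne d'$. If $d\in T$, then $x\in Y_d$, so $d\in N_H(x)$, a contradiction. So $d\notin T$, hence $d\ne b$ (or $b$ does not exist). By Step 1, $c\notin V^+$, so $c\ne d'$. Also $c,d\neq x$. Thus $(x,d')$ and $(c,d)$ are disjoint, and (C5) gives one of: $\{x,d\}\in H$, that is $x\in Z\cap Y_d$, against (12); or $\{c,d'\}\in H$, that is $c\in Y_{d'}\subseteq N_H(x)$, a contradiction; or $\{x,c\}\in H$, a contradiction.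

**Case 2: $Z\cap C_{d'}=\emptyset$ for all $d'\in V^+\setminus T$.** Here $x$ will be the tail of no nontrivial edge. First, $T\ne\emptyset$, because for $T=\emptyset$ we have $Z\cap C_{d'}=C_{d'}\ne\emptyset$ for every $d'\in V^+$.

**Step 7: locate $x$.** Let $P=V^+\setminus T$. If $b$ exists, $b\notin P$, so by Step 1 no edge of $D$ lies inside $P$, and $H_P^c$ is chordal by Lemma 10. The set $T$ is independent in $H$ and no added pair lies in $T$, so $T$ is a clique in $H_P^c$. For $d\in T$ we have $N_{H_P}(d)=Y_d$, since an edge $(d,p)$ with $p\in P$ would force $p=b\in T$. So the vertices outside $T$ without $H_P^c$-neighbor in $T$ form $Z\ne\emptyset$, and Lemma 9 gives $x\in Z$ simplicial in $H_P^c$. Then $x\in W$ and $\emptyset\neq T\subseteq N_H(x)$, so $x$ is not isolated.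

**Step 8: (11) holds, with no $z$.** The vertex $x$ is not the tail of a nontrivial edge: not into $d\in T$, since $(d,x)\in E(D)$, and not into $P$, by the case assumption. So $N_{H_P}(x)=N_H(x)$. Let $e\not\ni x$ be an edge of $D$. If its pair is in $H_P$, it meets $N_H(x)$ by (1). Otherwise it is nontrivial with head outside $P$, so its head is in $T\subseteq N_H(x)$. $\square$

In the examples of Section 5: for $x\to z\to y$ we get $V^+=T=\{z\}$, $Z=\{y\}$, Case 2, and the vertex $y$. For $x\leftarrow y\to x'\to d$ we get $V^+=\{d\}$, $Y_d=\emptyset$, $T=\emptyset$, $C_d=\{x'\}$, Case 1, and the vertex $x'$.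

**Proposition 12.** If (C1)–(C5) hold, then $I(D)$ is vertex splittable.

*Proof.* We induct on $|V(D)|$. If $E(D)=\emptyset$, then $I(D)=0$. Otherwise take $x$ from Lemma 11 and $I_1,I_2$ from (10); $z$ is unique by (C2), and $z\notin N_H(x)$. Since $x\in W$, the generators divisible by $x$ are the $xy$, $y\in N_H(x)$, and $xz^{w(z)}$ if $z$ exists. So $I(D)=xI_1+I_2$ and $G(I(D))=G(xI_1)\sqcup G(I_2)$. By (11) each generator of $I_2$ is divisible by some $y\in N_H(x)$ or by $z^{w(z)}$, so $I_2\subseteq I_1$. The ideal $I_1$ is vertex splittable: $(y_1,\dots,y_r,z^w)=y_1R+(y_2,\dots,y_r,z^w)$, and so on down to a principal ideal. Finally (C1)–(C5) pass to $D\setminus x$: the graphs $H$ and $H_d$ of $D\setminus x$ are induced subgraphs of those of $D$, its set of heads of nontrivial edges is contained in $V^+$, and (C2), (C3), (C5) involve only edges among the vertices concerned. So $I_2$ is vertex splittable by induction. $\square$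

With Lemma 2, Lemma 5, Proposition 7 and Proposition 12 we have (3)⇒(2)⇒(1)⇒(4)⇒(3), which proves Theorem A.

## 8. Only two chordality conditions: Theorem B

We show (4)⇔(5). Recall $G=H_{V^+}$.

**Step 1: (C1)–(C5) imply that $G^c$ is chordal.** Lemma 10 does this when $V^+$ has no inner edges; take $P=V^+$. Otherwise let $b$ be the common head of the edges inside $V^+$ (Step 1 of Lemma 11) and $A=C_b\cap V^+$. The edges inside $V^+$ are exactly the $(a,b)$, $a\in A$, so $V^+\setminus\{b\}$ and $V^+\setminus A$ both satisfy the hypothesis of Lemma 10.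

Let $U$ be the vertex set of an induced cycle of length at least $4$ in $G^c$. If $b\notin U$, then $G[U]=H_{V^+\setminus\{b\}}[U]$, whose complement is chordal, a contradiction. So $b\in U$. Let $P=V^+\setminus A$. Then $H_P^c[U]$ is chordal and consists of the cycle plus chords $\{a,c\}$ with $a\in A$, $c\in C_a$. No such chord contains $b$: $a\neq b$, and $c=b$ would mean $(b,a)\in E(D)$, while $(a,b)\in E(D)$. So in $H_P^c[U]$ the vertex $b$ has only its two cycle-neighbors $s,t$. A shortest $s$–$t$ path in $H_P^c[U\setminus\{b\}]$ together with $b$ is an induced cycle, so by chordality $s,t$ are adjacent in $H_P^c$. They are not adjacent on the cycle, whose length is at least $4$. So $\{s,t\}=\{a,c\}$ is a chord with $a\in A$. But then $a$ is a $G^c$-neighbor of $b$, while $\{a,b\}\in G$, a contradiction.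

**Step 2: (5) implies (C5).** Let $(c,d),(c',d')$ be disjoint nontrivial edges. As $G^c$ has no induced $4$-cycle, one of $\{c,c'\},\{c,d'\},\{c',d\},\{d,d'\}$ is in $G$.

* If $\{c,c'\}\in G$, it is trivial by (C2), so $\{c,c'\}\in H$.
* If $\{c,d'\}\in G$, then $(c,d')$ violates (C2), so the edge is $(d',c)$. If it were nontrivial, (C3) for $(d',c),(c,d)$ would give $w(d')=1$, a contradiction. So $\{c,d'\}\in H$. The pair $\{c',d\}$ is symmetric.
* If $(d,d')\in E(D)$, then (C3) for $(c,d),(d,d')$ gives $\{c,d'\}\in H$. If $(d',d)\in E(D)$, then symmetrically $\{c',d\}\in H$.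

**Step 3: (5) implies (C4).** Let $(d,y_1,\dots,y_{m-1})$, $m\ge4$, be an induced cycle in $H_d^c$, with vertex set $U$; as in Section 4, (C1) gives that it passes through $d$ and satisfies (9). I claim $G[U]=H_d[U]$, which contradicts chordality of $G^c$. Otherwise there is a nontrivial edge $(u,v)$ inside $U$ with $v\ne d$ and $\{u,v\}\notin H_d$, so $u,v$ are consecutive on the cycle. By (C2), $u\notin C_d$, so $u\in\{d,y_1,y_{m-1}\}$ by (9).

* $u=d$: then $v\in\{y_1,y_{m-1}\}$, say $v=y_1$. As $y_2\in C_d$, (C3) for $(y_2,d),(d,y_1)$ gives $\{y_1,y_2\}\in H$, but $y_1,y_2$ are consecutive on the cycle, a contradiction. For $v=y_{m-1}$ use $y_{m-2}$.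
* $u=y_1$: then $v=y_2\in C_d$, and (C3) for $(y_1,y_2),(y_2,d)$ gives $(d,y_1)\in E(D)$ and $w(y_1)=1$, so $y_1\in Y_d$, against (9). The case $u=y_{m-1}$ is symmetric.

This proves Theorem B. None of the four requirements in (5) can be dropped. With all weights not mentioned equal to $1$:

* $a\to b\to c\to d$ with $w(c)=2$ violates only "$H$ co-chordal": $H$ is two disjoint edges, and $G$ is a path on four vertices, whose complement is again such a path.
* Two disjoint edges with heads of weight $2$ violate only "$G$ co-chordal": $H$ has no edges.
* $a\to b$, $a\to c$ with $w(b)=w(c)=2$ violates only (C2).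
* $a\to b\to c$ with $w(b)=w(c)=2$ violates only (C3).

In the last two, $H$ has no edges, and $G$ is a path on three vertices, with chordal complement.

## 9. The Betti numbers do not see the weights: Theorem C

Assume (4). We compare linear quotient orders of $I(D)$ and $I(G)$ with the same colon ideals.

**Step 1: the order for $I(D)$.** Iterating Proposition 12 gives vertices $x_1,x_2,\dots$: $x_k$ is a vertex from Lemma 11 for $D_k=D\setminus\{x_1,\dots,x_{k-1}\}$, until no edges remain. Order the edges of $D$: first those at $x_1$ (those to $N_H(x_1)$ first, then $(x_1,z)$ if it exists), then those at $x_2$ in $D_2$ in the same fashion, and so on. By (2), (3) and $(y_1,\dots,y_t):y_{t+1}=(y_1,\dots,y_r):z^{w}=$ "generated by the earlier neighbors", with $t=r$ in the second colon, this is a linear quotient order: the colon ideal at the $(t+1)$-st edge at $x_k$ is generated by $x_1,\dots,x_{k-1}$ and the $t$ earlier neighbors.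

**Step 2: the same order for $I(G)$.** Let $G_k$ be the underlying graph of $D_k$. By (11), every edge of $D_k$ not containing $x_k$ meets the $H$-neighbors of $x_k$ in $D_k$ or contains the corresponding $z$, which is also in $N_{G_k}(x_k)$. So $I(G_k\setminus x_k)\subseteq(N_{G_k}(x_k))$, and
$$I(G_k)=x_k\,(N_{G_k}(x_k))+I(G_k\setminus x_k)$$
is a splitting in which no generator of the second ideal is divisible by $x_k$. Again (2) and (3) apply. The same edge order is a linear quotient order for $I(G)$, with the same colon ideals.

**Step 3: count.** Let $n_\varepsilon$ be the number of colon variables at the edge $\varepsilon$. The monomial of $(u,v)$ has degree $w(v)+1$. Lemma 5, which applies although degrees need not be nondecreasing in our order, gives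
$$\beta_{i,i+e}(I(D))=\sum_{\varepsilon=(u,v),\ w(v)=e-1}\binom{n_\varepsilon}{i},\qquad \beta_i(I(D))=\sum_{\varepsilon\in E(D)}\binom{n_\varepsilon}{i}=\beta_i(I(G)).$$
This proves Theorem C. $\square$

For the triangle $(ca,ab^2,bc^2)$ of Section 2 we have $x_1=a$, with edges $ca$ and $ab^2$, then $x_2=b$, with edge $bc^2$. The colon ideals are $0$, $(c)$, $(a)$, so the numbers $n_\varepsilon$ are $0,1,1$. Hence $\beta_0=3$ and $\beta_1=\beta_{1,4}=2$, and the edge ideal $(ca,ab,bc)$ of the unweighted triangle also has $\beta_0=3$, $\beta_1=2$.
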